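# Compact four-manifolds with parallel Weyl tensor

## Three theorems in dimension four

Throughout, manifolds are smooth and connected, and "compact" means compact without boundary.

**Theorem A.** No compact four-dimensional pseudo-Riemannian manifold is essentially conformally symmetric (ECS).

**Theorem B (stronger form).** Let $(M,g)$ be a compact four-dimensional pseudo-Riemannian manifold of any signature with $\nabla W=0$. Then either $W\equiv0$, or $(M,g)$ is locally symmetric with constant *nonzero* scalar curvature.

**Theorem C (integral identity).** Let $(M,g)$ be a compact oriented pseudo-Riemannian 4-manifold carrying a nowhere-zero, parallel, null, self-dual, possibly complex-valued 2-form $\omega$. Then $s=0$ and $W^+=\lambda\,\omega\otimes\omega$ for a smooth function $\lambda$, and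
$$\int_M\lambda\;d\mathrm{vol}_g=0 .$$
Conversely, every smooth mean-zero function $\lambda$ on $T^2$, pulled back to $T^4=T^2\times T^2$, arises in this way from a neutral metric on $T^4$.

Let us unpack the words. Here $R$ is the curvature tensor, $W$ the Weyl conformal curvature tensor, $s$ the scalar curvature.

**Definition.** A pseudo-Riemannian manifold of dimension $n\ge4$ is *conformally symmetric* if $\nabla W=0$. It is *essentially conformally symmetric*, or an *ECS manifold*, if moreover it is neither conformally flat nor locally symmetric, that is, $W\not\equiv0$ and $\nabla R\not\equiv0$.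

The metric of an ECS manifold is necessarily indefinite. Compact ECS manifolds exist in every dimension $n\ge5$, and in all odd dimensions $n\ge5$ there are also locally homogeneous ones. The paper of Andrzej Derdzinski and Ivo Terek, "Corrections of minor misstatements in several papers on ECS manifolds", arXiv:2404.09766 (2024), poses as an open question whether a compact ECS manifold may have dimension four. Theorem A answers: it may not. With the known existence results, compact ECS manifolds exist exactly in dimensions $n\ge5$.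

Theorem B implies Theorem A at once: an ECS manifold has $\nabla W=0$ and $W\not\equiv0$, so if it were compact of dimension four it would be locally symmetric, contrary to $\nabla R\not\equiv 0$. Theorem C is what makes Theorem B work. In the bad case of Theorem B one will have $\lambda\equiv1$ after passing to a finite covering, and $\int 1=0$ is absurd.

In the first half of Theorem C, $\omega$ and $\lambda$ may be complex-valued. In the converse, functions on $T^2$ are real, as metrics are. The words "self-dual", "null" and $W^+$ need precise definitions valid in all signatures, and these come first.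

## Self-dual forms as imaginary quaternions

**Complexification.** Let $\dim M=4$, let $M$ be oriented, and let $g$ have $q$ minus signs. Extend $g$ complex-bilinearly to $T^{\mathbb C}M$. From now on "2-form" means complex-valued 2-form. Put
$$\langle a\wedge b,c\wedge d\rangle=g(a,c)g(b,d)-g(a,d)g(b,c),$$
extended bilinearly (not Hermitian). A 2-form $a$ is *null* if $\langle a,a\rangle=0$. Let $\mu=\mathrm{vol}_g$ if $q$ is even and $\mu=i\,\mathrm{vol}_g$ if $q$ is odd. Since $\langle\mathrm{vol}_g,\mathrm{vol}_g\rangle=(-1)^q$, we get $\langle\mu,\mu\rangle=1$ in all signatures, and $\mu$ is parallel. Multiplying the timelike vectors of a real orthonormal basis by $i$ gives a complex orthonormal basis $e_1,\dots,e_4$ of $T^{\mathbb C}_pM$. With dual basis $e^i$ and $e^{ij}=e^i\wedge e^j$, the 4-form $e^{1}\wedge e^2\wedge e^3\wedge e^4$ has square $1$, so it is $\pm\mu$; replacing $e_1$ by $-e_1$ if necessary, it equals $\mu$. So pointwise algebra looks the same in every signature.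

Define $*$ on 2-forms by $a\wedge *b=\langle a,b\rangle\mu$. Then $*e^{12}=e^{34}$, $*e^{13}=-e^{24}$, $*e^{14}=e^{23}$, and $*^2=1$. So $\Lambda^2=\Lambda^+\oplus\Lambda^-$, the $\pm1$-eigenbundles, with bases
$$e^{12}\pm e^{34},\qquad e^{13}\mp e^{24},\qquad e^{14}\pm e^{23}.$$
Both have complex rank 3 and are parallel, because $\mu$ and $g$ are. Also $\langle *a,b\rangle\mu=b\wedge a=a\wedge b=\langle a,*b\rangle\mu$, so $*$ is symmetric, $\Lambda^+\perp\Lambda^-$, and $\langle\,,\rangle$ is nondegenerate on each. From the definition of $*$,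
$$a\wedge b=\pm\langle a,b\rangle\mu\ \ (a,b\in\Lambda^\pm),\qquad a\wedge b=0\ \ (a\in\Lambda^+,\ b\in\Lambda^-).\tag{1}$$

*Example.* Let $\theta^1,\theta^2$ be linearly independent complex covectors with $g(\theta^i,\theta^j)=0$ for all $i,j$. Then $a=\theta^1\wedge\theta^2$ is null and $*a=\pm a$. Indeed choose $\psi^1,\psi^2$ with $g(\psi^i,\psi^j)=0$, $g(\theta^i,\psi^j)=\delta_{ij}$. Expand a 2-form $b$ in the basis $\theta^1,\theta^2,\psi^1,\psi^2$: both $\langle b,a\rangle$ and $b\wedge a$ see only the $\psi^1\wedge\psi^2$ coefficient, so $b\wedge a=\kappa\langle b,a\rangle\mu$ with a constant $\kappa\neq0$. Hence $*a=\kappa^{-1}a$, and $*^2=1$ gives $\kappa=\pm1$. So in $\Lambda^+$ null vectors exist, and for one of the two orientations $a$ is self-dual.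

**Quaternions.** Identify a 2-form $a$ with the skew endomorphism of $T^{\mathbb C}M$ given by $a(u,v)=g(au,v)$. Then $e^{12}$ sends $e_1\mapsto e_2$, $e_2\mapsto-e_1$, and $\langle a,b\rangle=-\frac12\mathrm{tr}(ab)$. Identify $T_p^{\mathbb C}M$ with the complexified quaternions by $e_1,e_2,e_3,e_4\leftrightarrow1,i,j,k$. For example $e^{12}+e^{34}$ sends $1\mapsto i$, $i\mapsto-1$, $j\mapsto k$, $k\mapsto -j$: it is left multiplication by $i$. In the same way $e^{13}-e^{24}$ and $e^{14}+e^{23}$ are left multiplication by $j$ and $k$, while the three basis elements of $\Lambda^-$ are right multiplication by $i,j,k$. (Check: $e^{12}-e^{34}$ sends $1\mapsto i$, $j\mapsto-k=ji$, $k\mapsto j=ki$; the others are as short.) Left and right multiplications commute, so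
$$[\Lambda^+,\Lambda^-]=0,\qquad[\Lambda^\pm,\Lambda^\pm]\subset\Lambda^\pm .$$
Each basis element has square $-\mathrm{Id}$ and $\langle\,,\rangle$-square $2$, and distinct ones in the same $\Lambda^\pm$ anticommute and are orthogonal. Therefore
$$ab+ba=-\langle a,b\rangle\,\mathrm{Id}\qquad(a,b\in\Lambda^+\text{, or }a,b\in\Lambda^-).\tag{2}$$

**The double bracket.** For $a,b,d\in\Lambda^+$, (2) gives $[b,d]=2bd+\langle b,d\rangle\mathrm{Id}$, so $[a,[b,d]]=2(abd-bda)$. Move $a$ to the left in $bda$: $bda=-bad-\langle a,d\rangle b=abd+\langle a,b\rangle d-\langle a,d\rangle b$. Hence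
$$[a,[b,d]]=2\big(\langle a,d\rangle b-\langle a,b\rangle d\big),\qquad a,b,d\in\Lambda^+.\tag{3}$$
Also $\mathrm{tr}([a,b]d)=-\mathrm{tr}(b[a,d])$, so $\langle[a,b],d\rangle=-\langle b,[a,d]\rangle$: the operator $\mathrm{ad}\,a=[a,\cdot\,]$ on $\Lambda^+$ is skew. Its kernel is as small as possible:
$$\ker(\mathrm{ad}\,a|_{\Lambda^+})=\mathbb Ca\qquad(0\ne a\in\Lambda^+).\tag{4}$$
Indeed, if $[a,b]=0$, choose $d\in\Lambda^+$ with $\langle d,a\rangle=1$. Then $0=[d,[a,b]]=2(\langle d,b\rangle a-b)$.

**Null frames.** Let $\omega,\eta\in\Lambda^+$ be null with $\langle\omega,\eta\rangle=1$, and put $\Theta=[\omega,\eta]$. By (3), $[\omega,\Theta]=2\omega$ and $[\eta,\Theta]=-2\eta$. By skewness $\langle\Theta,\omega\rangle=-\langle\eta,[\omega,\omega]\rangle=0$, likewise $\langle\Theta,\eta\rangle=\langle\omega,[\eta,\eta]\rangle=0$, and $\langle\Theta,\Theta\rangle=-\langle\eta,[\omega,\Theta]\rangle=-2$. In summary,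
$$[\omega,\Theta]=2\omega,\quad[\eta,\Theta]=-2\eta,\quad\Theta\perp\omega,\eta,\quad\langle\Theta,\Theta\rangle=-2 .\tag{5}$$
So $\omega,\Theta,\eta$ is a basis of $\Lambda^+$, and $N=\mathrm{ad}\,\omega$ is nilpotent: $N\eta=\Theta$, $N\Theta=2\omega$, $N\omega=0$. Every nonzero null $\omega\in\Lambda^+$ extends to such a frame: take $\zeta\in\Lambda^+$ with $\langle\omega,\zeta\rangle=1$ and put $\eta=\zeta-\frac12\langle\zeta,\zeta\rangle\omega$.

## The curvature tensor seen from $\Lambda^\pm$

Let $R(u,v)=\nabla_u\nabla_v-\nabla_v\nabla_u-\nabla_{[u,v]}$ and $R(u,v,w,z)=g(R(u,v)w,z)$, a section of $\Lambda^2\otimes\Lambda^2$ symmetric under exchange of the two factors. Let $\mathrm{Ric}(v,w)=\mathrm{tr}(u\mapsto R(u,v)w)$. A tensor $\sum a_\alpha\otimes b_\alpha$ defines the endomorphism $\xi\mapsto\sum\langle a_\alpha,\xi\rangle b_\alpha$ of $\Lambda^2$, with trace $\sum\langle a_\alpha,b_\alpha\rangle$. Let $I$ be the tensor of the identity, $I(u,v,w,z)=\langle u\wedge v,w\wedge z\rangle$, and $I^\pm$ that of the identity of $\Lambda^\pm$.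

For a symmetric bilinear form $h$ put
$$S_h(u,v,w,z)=g(v,w)h(u,z)+h(v,w)g(u,z)-g(u,w)h(v,z)-h(u,w)g(v,z).$$
It has the algebraic symmetries of a curvature tensor, and its Ricci contraction is $\sum_iS_h(e_i,v,w,e_i)=(\mathrm{tr}\,h)\,g(v,w)+2h(v,w)$. With $P=\frac12(\mathrm{Ric}-\frac s6g)$, so that $\mathrm{tr}\,P=s/6$, the contraction of $S_P$ is $\mathrm{Ric}$. The Weyl tensor is $W=R-S_P$, whose Ricci contraction vanishes.

**Lemma 1 (Singer–Thorpe decomposition).** The mixed $\Lambda^+\otimes\Lambda^-$ and $\Lambda^-\otimes\Lambda^+$ components of $W$ vanish, so $W=W^++W^-$ with $W^\pm$ symmetric in $\Lambda^\pm\otimes\Lambda^\pm$; both $W^\pm$ are trace-free. The $\Lambda^\pm\otimes\Lambda^\pm$ component of $R$ is $W^\pm+\sigma s\,I^\pm$ with $\sigma=-\frac1{12}$. The mixed components of $R$ vanish exactly when the trace-free part of $\mathrm{Ric}$ does.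

*Proof.* First we pair $S_h$ with $a\otimes b$. In a complex orthonormal basis $\langle S_h,a\otimes b\rangle=\frac14\sum S_h(e_i,e_j,e_k,e_l)a_{ij}b_{kl}$, which is $\frac14$ times
$$\sum a_{ij}b_{jl}h_{il}+\sum a_{ij}h_{jk}b_{ki}-\sum a_{ij}b_{il}h_{jl}-\sum a_{ij}b_{kj}h_{ik}.$$
As matrices, $(a_{ij})$ and $(b_{ij})$ are skew and $h$ is symmetric, so each sum with its sign equals $\mathrm{tr}(abh)$ (for the second, use $\mathrm{tr}(bah)=\mathrm{tr}((bah)^T)=\mathrm{tr}(hab)$). The endomorphisms $a,b$ have matrices $-(a_{ij})$, $-(b_{ij})$, and the signs cancel. Hence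
$$\langle S_h,a\otimes b\rangle=\tfrac12\mathrm{tr}\big((ab+ba)h\big).$$
If $a,b$ lie in the same $\Lambda^\pm$, (2) turns this into $-\frac12\langle a,b\rangle\,\mathrm{tr}\,h$. So the $\Lambda^\pm\otimes\Lambda^\pm$ component of $S_P$ is $-\frac12\cdot\frac s6I^\pm=-\frac s{12}I^\pm$. And if $\mathrm{tr}\,h=0$, then $S_h$ is a symmetric mixed tensor.

The map $h\mapsto S_h$ on trace-free $h$ is injective, since the Ricci contraction is $2h$. It goes from a space of dimension 9 to the space of symmetric mixed tensors, also of dimension $3\cdot3=9$, so it is onto. Every term of $\langle S_h,W\rangle$ is $h$ paired with a Ricci contraction of $W$, so $W\perp S_h$ for all $h$. As the inner product is nondegenerate on symmetric mixed tensors, $W$ has no mixed part. Taking $h=g$, for which $S_g=-2I$, we get $\mathrm{tr}\,W^++\mathrm{tr}\,W^-=0$. The first Bianchi identity says that the total alternation of $W$ vanishes; on $\sum a_\alpha\otimes b_\alpha$ this alternation is a multiple of $\sum a_\alpha\wedge b_\alpha$, so by (1) $\mathrm{tr}\,W^+-\mathrm{tr}\,W^-=0$.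 Both traces are zero. Finally, the mixed part of $R$ is $S_{P_0}$ with $P_0$ the trace-free part of $P$, and it vanishes exactly when $P_0=0$. $\square$

Write $R(u,v)=F^+(u,v)+F^-(u,v)$ with $F^\pm(u,v)\in\Lambda^\pm$. On endomorphisms, hence on 2-forms, $R(u,v)$ acts as commutator. Since $[\Lambda^+,\Lambda^-]=0$, it acts on $\Lambda^+$ as $\mathrm{ad}\,F^+(u,v)$. Let $A$ be the trace-free symmetric endomorphism of $\Lambda^+$ given by $W^+$. By Lemma 1 the $\Lambda^+\otimes\Lambda^+$ part of $F^+$ corresponds to $A+\sigma s$.

**Products of surfaces.** For constant curvatures $K_1,K_2$, $R=-K_1e^{12}\otimes e^{12}-K_2e^{34}\otimes e^{34}$. With $a=e^{12}+e^{34}$, $a'=e^{12}-e^{34}$, the $\Lambda^+\otimes\Lambda^+$ part is $-\frac14(K_1+K_2)\,a\otimes a$, with eigenvalue $-\frac12(K_1+K_2)$ on $a$ and $0$ on $a^\perp$. The trace must be $3\sigma s=-\frac s4$, so $s=2(K_1+K_2)$. Then $A=-\frac13(K_1+K_2)$ on $a$ and $\frac16(K_1+K_2)$ on $a^\perp$, and similarly on $\Lambda^-$ with $a'$. So $W=0$ only if $K_1+K_2=0$. These manifolds are locally symmetric,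 and compact ones realize the second alternative of Theorem B in every signature up to the sign of $g$: $S^2\times S^2$ (Riemannian), $S^2\times T^2$ with $T^2$ a flat Lorentzian torus, and $(S^2,g)\times(\Sigma,-g_{\rm hyp})$ with $\Sigma$ compact hyperbolic. In the last one, changing the sign of the metric changes the sign of the curvature, so $K_1=K_2=1$.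

**An ECS metric on $\mathbb R^4$.** With coordinates $(t,x_1,x_2,y)$ take
$$g=2\,dt\,dy+H\,dt^2+dx_1^2+dx_2^2,\qquad H=f(t)(x_1^2+x_2^2)+x_1^2-x_2^2 .$$
The inverse has $g^{ty}=1$, $g^{yy}=-H$, $g^{ii}=1$, other entries $0$, and only $g_{tt}$ varies. So all $\Gamma^t_{\cdot\cdot}$ vanish, and $\Gamma^i_{tt}=-\frac12\partial_iH$ are the only nonzero $\Gamma^i_{\cdot\cdot}$. Thus $\nabla dt=0$ and $\nabla dx_i=\frac12\partial_iH\,dt\otimes dt$. It follows that $\theta_i=dt\wedge dx_i$ is parallel. Also $R(u,v)dt=0$ and $R(u,v)dx_i=d(\frac12\partial_iH\,dt)(u,v)\,dt=\frac12\sum_jH_{ij}(dx_j\wedge dt)(u,v)\,dt$, where $H_{ij}=\partial_i\partial_jH$. Raising indices ($dx_i\leftrightarrow\partial_i$, $dt\leftrightarrow\partial_y$), we have $R(u,v)\partial_y=0$ and $R(u,v)\partial_i=\frac12\sum_jH_{ij}(dx_j\wedge dt)(u,v)\partial_y$. Hence $R=\frac12\sum H_{ij}\,\theta_i\otimes\theta_j$. Put $\beta=\theta_1+i\theta_2=dt\wedge(dx_1+i\,dx_2)$. With $H_{11}=2f+2$, $H_{22}=2f-2$, $H_{12}=0$,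
$$R=\tfrac12\big(\beta\otimes\beta+\bar\beta\otimes\bar\beta\big)+\tfrac12f(t)\big(\beta\otimes\bar\beta+\bar\beta\otimes\beta\big).$$
Since $dt$ and $dx_1+i\,dx_2$ span a totally null plane, $\beta$ is null and, for one orientation, self-dual. The signature is Lorentzian, so $\bar\mu=-\mu$ and $\bar\beta$ is anti-self-dual. By Lemma 1, $s=0$ (the trace $\frac12\langle\beta,\beta\rangle$ is zero) and $W=\frac12(\beta\otimes\beta+\bar\beta\otimes\bar\beta)$, which is parallel and nonzero. But $\nabla R=\frac12f'(t)\,dt\otimes(\beta\otimes\bar\beta+\bar\beta\otimes\beta)$. If $f$ is not constant, this is an ECS metric on $\mathbb R^4$. So Theorem A cannot be proved by a local argument.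

When $H=\sum a_{ij}x_ix_j$ with $(a_{ij})$ constant and nondegenerate, one has a 4-dimensional Cahen–Wallach space; the same computation gives $\nabla R=0$ and $s=0$. Theorem B therefore also excludes compact quotients of the non-conformally-flat ones among these.

## A neutral torus with $\lambda=\frac12\Delta\psi$

Can a null parallel $W^+$ be put on a compact manifold by hand? The simplest attempt is on $T^4$ with coordinates $x_1,x_2,y_1,y_2$ modulo 1 and a smooth real $\psi=\psi(x_1,x_2)$:
$$g=2\,dx_1dy_1+2\,dx_2dy_2+\psi\,(dx_1^2+dx_2^2).$$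
The inverse has $g^{x_iy_j}=\delta_{ij}$, $g^{x_ix_j}=0$, $g^{y_iy_j}=-\psi\delta_{ij}$. The lowered Christoffel symbols are nonzero only with three $x$-indices:
$$\Gamma_{ij|k}=\tfrac12(\partial_i\psi\,\delta_{jk}+\partial_j\psi\,\delta_{ik}-\partial_k\psi\,\delta_{ij}).$$
As $g^{x_ix_j}=0$, all $\Gamma^{x_i}_{\cdot\cdot}$ vanish, so $\nabla dx_i=0$, and
$$\nabla dy_k=\sum_j\gamma_{kj}\otimes dx_j,\qquad\gamma_{kj}=-\tfrac12\big(\delta_{jk}\,d\psi+\partial_j\psi\,dx_k-\partial_k\psi\,dx_j\big).$$
So $\omega=dx_1\wedge dx_2$ is parallel. It is null with totally null span $\{dx_1,dx_2\}$, hence self-dual for one orientation, which we choose.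

Since $dx_j$ is parallel, $R(u,v)dx_j=0$ and $R(u,v)dy_k=\sum_jd\gamma_{kj}(u,v)\,dx_j$. Here $d\gamma_{11}=d\gamma_{22}=0$ and
$$d\gamma_{12}=-\tfrac12\big(d(\partial_2\psi)\wedge dx_1-d(\partial_1\psi)\wedge dx_2\big)=\tfrac12\Delta\psi\;\omega=-d\gamma_{21},\qquad\Delta=\partial_1^2+\partial_2^2 .$$
The vector dual to $dx_i$ is $\partial_{y_i}$, and the one dual to $dy_i$ is $\partial_{x_i}-\psi\,\partial_{y_i}$. Hence $R(u,v)\partial_{y_i}=0$, $R(u,v)\partial_{x_1}=\frac12\Delta\psi\,\omega(u,v)\,\partial_{y_2}$ and $R(u,v)\partial_{x_2}=-\frac12\Delta\psi\,\omega(u,v)\,\partial_{y_1}$. In other words,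
$$R=\lambda\,\omega\otimes\omega,\qquad\lambda=\tfrac12\Delta\psi .$$
The trace of this tensor is $\lambda\langle\omega,\omega\rangle=0$, and $R$ has only a $\Lambda^+\otimes\Lambda^+$ part. By Lemma 1, $s=0$, $\mathrm{Ric}=0$, and $W=W^+=\lambda\,\omega\otimes\omega$.

**Proof of the converse part of Theorem C.** Given a smooth mean-zero $\lambda$ on $T^2$, Fourier series solve $\Delta\psi=2\lambda$ with $\psi$ smooth. The metric $g$ above then has all the required properties. $\square$

The attempt to get $\lambda\equiv1$, so that $\nabla W=0$, requires $\Delta\psi=2$. On $\mathbb R^4$ the function $\psi=x_1^2$ does it. On the torus it is impossible, because $\Delta\psi$ integrates to zero. Thus in this family $\lambda\,\mathrm{vol}_g$ is exact, and the question becomes: is it exact on every $M$ as in Theorem C, where there is no $\psi$?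

## The 3-form $\alpha\wedge\eta$ with $d(\alpha\wedge\eta)=\lambda\mu$

Let $M$ and $\omega$ be as in Theorem C.

**Step 1: the shape of the curvature.** This step extracts what a parallel $\omega$ says about $R$. As $\nabla\omega=0$, we have $[F^+(u,v),\omega]=0$, so (4) gives $F^+=\varphi\otimes\omega$ for a 2-form $\varphi$. The $\Lambda^+\otimes\Lambda^+$ component $\varphi^+\otimes\omega$ of $F^+$ is symmetric. Pairing $\varphi^+\otimes\omega=\omega\otimes\varphi^+$ in the second factor with a $\zeta\in\Lambda^+$ satisfying $\langle\omega,\zeta\rangle=1$ gives $\varphi^+=\lambda\omega$, where $\lambda=\langle\varphi^+,\zeta\rangle$. (Since $\varphi$ is the pairing of $F^+$ with $\zeta$, both $\varphi$ and $\lambda$ are smooth.) Thus $W^++\sigma s\,I^+=\lambda\,\omega\otimes\omega$. Taking traces, $3\sigma s=\lambda\langle\omega,\omega\rangle=0$. Hence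
$$s=0,\qquad W^+=\lambda\,\omega\otimes\omega,\qquad F^+=\varphi\otimes\omega,\qquad\varphi=\lambda\omega+\rho,\ \ \rho\in\Lambda^- .\tag{6}$$

**Step 2: a global null frame.** We need forms defined on all of $M$, since Stokes' theorem will be applied. Local sections $\zeta$ of $\Lambda^+$ with $\langle\omega,\zeta\rangle=1$ exist because $\omega$ has no zeros, and this condition is preserved by averaging with a partition of unity. So there is a global smooth $\zeta$. Put $\eta=\zeta-\frac12\langle\zeta,\zeta\rangle\omega$ and $\Theta=[\omega,\eta]$. Then $\eta$ is null, $\langle\omega,\eta\rangle=1$, and (5) holds.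

**Step 3: the connection form.** This step writes $\varphi$ as an exact form. Differentiating $\langle\eta,\eta\rangle=0$ and $\langle\omega,\eta\rangle=1$, with $\nabla\omega=0$, gives $\nabla_u\eta\perp\eta,\omega$. By (5) the orthogonal complement of $\omega,\eta$ in $\Lambda^+$ is $\mathbb C\Theta$. So there is a global (complex) 1-form $\alpha$, namely $\alpha(u)=-\frac12\langle\nabla_u\eta,\Theta\rangle$, with
$$\nabla\eta=\alpha\otimes\Theta,\qquad\nabla\Theta=[\omega,\nabla\eta]=\alpha\otimes[\omega,\Theta]=2\alpha\otimes\omega .\tag{7}$$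
From the second equation and $\nabla\omega=0$, $R(u,v)\Theta=2\big(u\,\alpha(v)-v\,\alpha(u)-\alpha([u,v])\big)\omega=2\,d\alpha(u,v)\,\omega$. On the other hand, (6) gives $R(u,v)\Theta=[F^+(u,v),\Theta]=\varphi(u,v)[\omega,\Theta]=2\varphi(u,v)\,\omega$. Therefore
$$d\alpha=\varphi=\lambda\omega+\rho .\tag{8}$$

**Where closed forms stop.** We now want to integrate $\lambda$. The first thing to try is to multiply the exact form $d\alpha$ by a closed 2-form. The only ones at hand are $\omega$ and $d\alpha$ itself. But by (1) and (8),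
$$d(\alpha\wedge\omega)=d\alpha\wedge\omega=\lambda\langle\omega,\omega\rangle\mu+\rho\wedge\omega=0,\qquad d\alpha\wedge d\alpha=\lambda^2\langle\omega,\omega\rangle\mu+\rho\wedge\rho=\rho\wedge\rho .$$
Both products lose $\lambda$, because $\omega$ is null. Characteristic forms do no better. The curvature of the bundle $\Lambda^+$ is $\varphi\otimes N$ with $N=\mathrm{ad}\,\omega$ nilpotent, so $\mathrm{tr}(\mathrm{ad}\,F^+\wedge\mathrm{ad}\,F^+)=(\varphi\wedge\varphi)\,\mathrm{tr}\,N^2=0$. All powers of the nilpotent $A$ are traceless too, and $s=0$. To see $\lambda$ we must pair $\lambda\omega$ with a form not orthogonal to $\omega$. The form $\eta$ is such a form, but it has no reason to be closed. Closedness of $\eta$ is more than we need: it enters only through the product $\alpha\wedge d\eta$.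

**Step 4: exactness of $\lambda\mu$.** This step shows that $\alpha\wedge d\eta=0$ although $d\eta$ need not vanish. As $\nabla$ is torsion-free, $d\eta$ is the alternation of $\nabla\eta$, so (7) gives
$$d\eta=\alpha\wedge\Theta .$$
The failure of $\eta$ to be closed is divisible by the very $\alpha$ we multiply with. Hence $\alpha\wedge d\eta=\alpha\wedge\alpha\wedge\Theta=0$, and with (8) and (1),
$$d(\alpha\wedge\eta)=d\alpha\wedge\eta-\alpha\wedge d\eta=\lambda\,\omega\wedge\eta+\rho\wedge\eta=\lambda\,\mu .\tag{9}$$

**Step 5: integration.** Here compactness enters. The 3-form $\alpha\wedge\eta$ is global, $M$ is closed, and $\mu$ is a constant multiple of $\mathrm{vol}_g$, so Stokes' theorem gives $\int_M\lambda\,d\mathrm{vol}_g=0$. With (6), this completes the proof of Theorem C. $\square$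

*Check on the torus.* There put $\vartheta_i=dy_i+\frac12\psi\,dx_i$. Then $g(\vartheta_i,\vartheta_j)=0$ and $g(dx_i,\vartheta_j)=\delta_{ij}$, so $\eta=\vartheta_1\wedge\vartheta_2$ is null with $\langle\omega,\eta\rangle=1$. It satisfies $*\eta=\pm\eta$, with sign $+$ because $\langle\omega,\eta\rangle\ne0$ and $\Lambda^+\perp\Lambda^-$. Composing endomorphisms yields $\Theta=dx_1\wedge\vartheta_1+dx_2\wedge\vartheta_2$. From $d\vartheta_i=\frac12d\psi\wedge dx_i$,
$$d\eta=\tfrac12d\psi\wedge(dx_1\wedge\vartheta_2-dx_2\wedge\vartheta_1)=-\tfrac12\,\omega\wedge(\partial_1\psi\,\vartheta_1+\partial_2\psi\,\vartheta_2).$$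
This is $\alpha\wedge\Theta$ for $\alpha=\frac12(\partial_1\psi\,dx_2-\partial_2\psi\,dx_1)$. Wedging with the nondegenerate form $\Theta$ is injective on 1-forms, so this $\alpha$ is the one in (7). Indeed $d\alpha=\frac12\Delta\psi\,\omega=\lambda\omega$, in agreement with (8) for $\rho=0$. Here $\eta$ is not closed unless $\psi$ is constant.

## Two algebraic types of a parallel $W^+$

To use Theorem C we need to know when a parallel $W^+$ is the square of a parallel null form. One preliminary fact is needed.

**Lemma 2.** If $\dim M=4$, $\nabla W=0$ and $s$ is constant, then $C(u,v,w)=(\nabla_u\mathrm{Ric})(v,w)$ is totally symmetric.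

*Proof.* Let $D(x,u,z)=(\nabla_xP)(u,z)$ and $Q(x,u,z)=D(x,u,z)-D(u,x,z)$, the Cotton tensor. Since $R=W+S_P$ and $\nabla W=0$, the second Bianchi identity says that the cyclic sum over $(x,u,v)$ of
$$g(v,w)D(x,u,z)-g(u,w)D(x,v,z)+g(u,z)D(x,v,w)-g(v,z)D(x,u,w)$$
vanishes. Collecting the terms containing $g(v,w)$ and $g(v,z)$, and cyclically, this reads
$$\sum_{\mathrm{cyc}(x,u,v)}\big[g(v,w)Q(x,u,z)-g(v,z)Q(x,u,w)\big]=0 .$$
Contract $v$ with $w$, writing $t(u)=\sum_iQ(u,e_i,e_i)$ and using $\dim M=4$. The first summands give $4Q(x,u,z)+Q(u,x,z)+Q(u,x,z)=2Q(x,u,z)$, and the second ones give $-Q(x,u,z)-g(x,z)t(u)+g(u,z)t(x)$. So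
$$Q(x,u,z)-g(x,z)t(u)+g(u,z)t(x)=0 .$$
Contracting $u$ with $z$ gives $t(x)-t(x)+4t(x)=0$. Hence $t=0$ and then $Q=0$. As $P=\frac12(\mathrm{Ric}-\frac s6g)$ with $s$ constant, $Q=0$ means $C(x,u,z)=C(u,x,z)$. Together with the symmetry of $\mathrm{Ric}$ this is total symmetry. $\square$

**Lemma 3.** Let $M$ be oriented, $\dim M=4$, $\nabla W=0$, $W^+\ne0$. Then exactly one of the following holds:

(i) $s$ is a nonzero constant and $(M,g)$ is locally symmetric;

(ii) $s\equiv0$ and, near each point, $W^+=\omega\otimes\omega$ for a parallel null nowhere-zero local section $\omega$ of $\Lambda^+$, unique up to sign.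

The product $S^2\times S^2$ is of type (i), and the plane-wave metric on $\mathbb R^4$ above is of type (ii), with $\omega=\beta/\sqrt2$.

*Proof.* The two cases exclude each other because of $s$. We must show that one of them holds.

**Step 1: the stabilizer of $A$.** We turn $\nabla W=0$ into pointwise algebra. $W^+$ is parallel, as $W$ and $\Lambda^\pm$ are, so $A$ is nonzero everywhere, and $R(u,v)$ annihilates it: $[\mathrm{ad}\,F^+(u,v),A]=0$. Fix a point and let $\mathfrak h=\{b\in\Lambda^+:[\mathrm{ad}\,b,A]=0\}$, a complex subspace. All $F^+(u,v)$ lie in $\mathfrak h$, so the $\Lambda^+\otimes\Lambda^+$ part of $F^+$ lies in $\Lambda^+\otimes\mathfrak h$, whence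
$$(A+\sigma s)(\Lambda^+)\subset\mathfrak h .\tag{10}$$
If $\mathfrak h=0$, then $A=-\sigma s\,\mathrm{Id}$, and trace-freeness gives $A=0$, a contradiction. So $\mathfrak h\ne0$.

**Step 2: the case where $\mathfrak h$ contains a non-null $a$ (Case 1).** We determine $A$ and $s$. $A$ commutes with $\mathrm{ad}\,a$, so it preserves $\ker\mathrm{ad}\,a=\mathbb Ca$: say $Aa=\nu a$. Being symmetric, $A$ also preserves $a^\perp$, a nondegenerate plane; let $e,f$ be a basis of it with $e,f$ null and $\langle e,f\rangle=1$. The skew operator $L=\mathrm{ad}\,a$ preserves $a^\perp$. Since $\langle Le,e\rangle=0$ and $\langle Lf,f\rangle=0$, we get $Le=ke$, $Lf=k'f$, and skewness gives $k'=-k$. By (4) $L$ does not vanish on $a^\perp$ (which does not contain $a$), so $k\neq0$. Commuting with $\mathrm{diag}(k,-k)$, $A$ is diagonal on $e,f$, and its two entries agree since $\langle Ae,f\rangle=\langle e,Af\rangle$. Trace-freeness gives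
$$A=\nu\ \text{on }\mathbb Ca,\qquad A=-\tfrac\nu2\ \text{on }a^\perp,\qquad\nu\ne0 .$$
Let $b\in\mathfrak h$. Then $\mathrm{ad}\,b$ commutes with $A$, so it preserves the eigenline $\mathbb Ca$. But $[b,a]\perp a$ by skewness and $a$ is non-null, so $[b,a]=0$, and $b\in\mathbb Ca$ by (4). Thus $\mathfrak h=\mathbb Ca$. Now (10) applied to $a^\perp$, on which $A+\sigma s$ is the scalar $-\frac\nu2+\sigma s$, gives $-\frac\nu2+\sigma s=0$.

**Step 3: the case where all nonzero elements of $\mathfrak h$ are null (Case 2).** We show that $W^+$ is a square and $s=0$. Pick $0\ne\omega\in\mathfrak h$, extend it to a null frame (5), and let $N=\mathrm{ad}\,\omega$. The vectors $\eta$, $N\eta=\Theta$, $N^2\eta=2\omega$ form a basis, so $A\eta=x\eta+yN\eta+zN^2\eta$ for some scalars. Since $A$ commutes with $N$, it agrees with $x+yN+zN^2$ on the whole basis. Trace-freeness gives $x=0$. As $A$ and $N^2$ are symmetric while $N\neq0$ is skew, $y=0$. From $N^2\eta=2\omega$, $N^2\Theta=N^2\omega=0$ we get $N^2\xi=2\langle\omega,\xi\rangle\omega$, so $A\xi=2z\langle\omega,\xi\rangle\omega$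 with $z\ne0$. Replace $\omega$ by a complex multiple $c\,\omega$ with $c^2=2z$; then $A\xi=\langle\omega,\xi\rangle\omega$, that is, $W^+=\omega\otimes\omega$.

Let $b\in\mathfrak h$. Then $\mathrm{ad}\,b$ preserves the image $\mathbb C\omega$ of $A$, say $[b,\omega]=k\omega$, and
$$0=[\mathrm{ad}\,b,A]\xi=\langle\omega,\xi\rangle k\omega-\langle\omega,[b,\xi]\rangle\omega=2k\langle\omega,\xi\rangle\omega ,$$
since $\langle\omega,[b,\xi]\rangle=-\langle[b,\omega],\xi\rangle$. So $k=0$ and $b\in\mathbb C\omega$ by (4). Hence $\dim\mathfrak h=1$. As $A^2=0$, the operator $A+\sigma s$ would be invertible if $s\neq0$, which contradicts (10). So $s=0$ at this point.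

**Step 4: the same case at all points.** Parallel transport preserves $\langle\,,\rangle$, the bracket and $A$, hence carries $\mathfrak h$ to $\mathfrak h$. Since $M$ is connected, Case 1 holds everywhere or Case 2 holds everywhere.

**Step 5: Case 2 gives (ii).** Then $s\equiv0$. At each point the $\tau\in\Lambda^+$ with $\tau\otimes\tau=W^+$ are exactly $\pm\omega$, and this set is invariant under parallel transport. Transporting a square root along the rays from the centre of a coordinate ball gives a smooth local section $\omega$ with $\omega\otimes\omega=W^+$. So the square roots form a smooth 2-fold covering of $M$ with smooth local sections. From $0=\nabla_uW^+=\nabla_u\omega\otimes\omega+\omega\otimes\nabla_u\omega$, pairing the second factor with a $\zeta$ for which $\langle\omega,\zeta\rangle=1$, we get $\nabla_u\omega=c\,\omega$ for some scalar $c$. Then $2c\,\omega\otimes\omega=0$ and $c=0$. So $\nabla\omega=0$.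

**Step 6: Case 1 gives (i).** Here the goal is $\nabla\mathrm{Ric}=0$. The eigenvalue $\nu$ of the parallel $A$ is constant, so $s=\nu/(2\sigma)$ is a nonzero constant. The line bundle $\ker(A-\nu)$ is parallel and non-null. Choose a local section $J$ of it with $\langle J,J\rangle=2$. Then $\nabla_uJ$ lies in the same line and is orthogonal to $J$, so $\nabla J=0$. By (2), $J^2=-\mathrm{Id}$; also $J$ is skew. (It may be a complex endomorphism, which does not matter.)

As $\nabla J=0$, all $R(u,v)$ commute with $J$, so $R(u,v,Jw,Jz)=-g(J^2R(u,v)w,z)=R(u,v,w,z)$. By pair symmetry $R(Ju,Jv)=R(u,v)$. Replacing $v$ by $Jv$, $R(Ju,v)=-R(u,Jv)$. Hence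
$$\mathrm{Ric}(Jv,w)=\mathrm{tr}(u\mapsto R(u,Jv)w)=-\mathrm{tr}(u\mapsto R(Ju,v)w),$$
$$\mathrm{Ric}(v,Jw)=\mathrm{tr}(u\mapsto JR(u,v)w)=\mathrm{tr}(u\mapsto R(Ju,v)w),$$
the last equality being $\mathrm{tr}(JL)=\mathrm{tr}(LJ)$ for $Lu=R(u,v)w$. So $\mathrm{Ric}(Jv,w)=-\mathrm{Ric}(v,Jw)$. Differentiating, with $\nabla J=0$, $C(u,Jv,w)=-C(u,v,Jw)$. By Lemma 2, $C$ is totally symmetric, so the same rule holds for any two arguments. Using it for the pairs $(1,2)$, $(2,3)$, $(1,3)$ in turn,
$$C(Ju,v,w)=-C(u,Jv,w)=C(u,v,Jw)=-C(Ju,v,w).$$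
So $C(Ju,\cdot,\cdot)=0$, and $C=0$ because $J$ is invertible. Thus $\nabla\mathrm{Ric}=0$, and since $R=W+S_P$ with $\nabla W=0$, $\nabla R=0$. This is (i). $\square$

## Square roots of $W^+$ on a closed manifold: Theorems B and A

**Proof of Theorem B.** Let $(M,g)$ be compact, $\dim M=4$, $\nabla W=0$, $W\not\equiv0$. We must show that $M$ is locally symmetric with constant $s\ne0$.

**Step 1: orientation.** We arrange the hypotheses of Lemma 3. If $M$ is not orientable, pass to its orientation double covering, which is compact and connected. Local symmetry is a local property, and if $s$ is a nonzero constant on the covering, it is the same constant on $M$. So we may assume $M$ oriented. By Lemma 1, $W=W^++W^-$, so one of $W^\pm$ is not identically zero. Reversing the orientation swaps $\Lambda^+$ and $\Lambda^-$, so we may assume it is $W^+$, which is parallel and hence nonzero everywhere.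

**Step 2: type (ii) is impossible.** Suppose case (ii) of Lemma 3 holds. The local forms $\omega$ are unique only up to sign, and continuation around a loop may exchange $\omega$ and $-\omega$. So consider the 2-fold covering
$$\{(p,\tau):p\in M,\ \tau\in\Lambda^+_p,\ \tau\otimes\tau=W^+_p\}\to M$$
from Step 5 of Lemma 3. As a finite covering of a compact manifold it is compact, and so are its components. On one component $\widetilde M$, with the pulled-back metric and orientation, the tautological form whose value at $(p,\tau)$ is the pullback of $\tau$ is a globally defined $\omega$. It is nowhere zero, parallel, null and self-dual, and $W^+=\omega\otimes\omega$. This is the situation of Theorem C with $\lambda\equiv1$, so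
$$\int_{\widetilde M}1\;d\mathrm{vol}=0,$$
which is absurd. In the terms of (9), $\mu=d(\alpha\wedge\eta)$, a constant multiple of the volume form, would be exact on a closed manifold.

**Step 3: conclusion.** Hence case (i) of Lemma 3 holds: $M$ is locally symmetric with constant $s\neq0$. $\square$

Nothing in this proof used completeness of the metric, and no signature was treated separately. On the plane wave on $\mathbb R^4$ all of (6)–(9) is valid with $\lambda\equiv1$; there is no contradiction, as every 4-form on $\mathbb R^4$ is exact. Compactness enters only through Stokes' theorem for (9), on the finite covering where $\omega$ is global.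

**Proof of Theorem A.** A compact four-dimensional ECS manifold would have $\nabla W=0$ and $W\not\equiv0$, so by Theorem B it would satisfy $\nabla R=0$, contradicting $\nabla R\not\equiv0$. $\square$
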